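\title{The polynomial ring $\mathbf F_q[t]$ is diophantine in $\mathbf F_q(t)$}

\begin{abstract}
We prove that for every prime power $q$ the ring $\mathbf F_q[t]$ is definable in the field $\mathbf F_q(t)$ by a positive existential formula in the language of rings with a constant for $t$. The formula uses points on twists of a constant supersingular elliptic curve: for each such point the pullback of the invariant differential is given by a polynomial. Conversely, Tate's theorem and a computation of the Dieudonn\'e module of an explicit Jacobian show that for every $f\in\mathbf F_p[t]$ some power $f^{p^r}$ arises in this way, and two Artin--Schreier relations lead from $f^{p^r}$ back to $f$. Together with a theorem of Demeyer, this characterizes the diophantine subsets of $\mathbf F_q(t)^n$.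
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime, let $q=p^d$, and let $K=\mathbf F_q(t)$ be the field of rational functions in one variable over the field with $q$ elements. We regard $K$ as a structure in the language $L_t=\{+,\cdot,0,1,t\}$, where the constant symbol $t$ is interpreted as the variable. A subset $S\subseteq K^n$ is \emph{diophantine} if it is defined by a positive existential $L_t$-formula, that is, a formula built from equations between terms by means of $\wedge$, $\vee$ and $\exists$. Equivalently, there are $m\ge0$ and a polynomial $\Psi(x_1,\dots,x_n,y_1,\dots,y_m)$ with coefficients in $\mathbf F_p[t]$ such that for all $\mathbf x\in K^n$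
\[
\mathbf x\in S\iff \exists\,\mathbf y\in K^m\ \ \Psi(\mathbf x,\mathbf y)=0 .
\]
(A disjunction $a=0\vee b=0$ is the equation $ab=0$, and a conjunction $a=0\wedge b=0$ is the equation $a^2-tb^2=0$, because $t$ is not a square in $K$.) The question treated here comes from Cornelissen and Zahidi \cite{CZ}: is the polynomial ring $\mathbf F_q[t]$ a diophantine subset of $\mathbf F_q(t)$?

\begin{theorem}\label{thm:main}
For every prime power $q$, the ring $\mathbf F_q[t]$ is a diophantine subset of $\mathbf F_q(t)$ in the language $L_t$.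
\end{theorem}

Membership in a diophantine set is certified by finitely many witnesses. The constants $\mathbf F_q=\{x:x^q=x\}$, the nonzero elements $\{x:\exists y\ xy=1\}$ and the subfield $K^p$ are immediate examples. The pair $\mathbf F_q[t]\subset\mathbf F_q(t)$, the function field analog of $\mathbf Z\subset\mathbf Q$, looks different. A polynomial is a rational function without a pole at any of infinitely many places, and the witnesses are rational functions that may have poles anywhere. For instance, a nonconstant $\Psi\in K[y]$ takes a nonpolynomial value at $y=1/P$ for any irreducible $P$ prime to its coefficients. One might therefore guess a negative answer. On the other hand, the two evident constraints on a diophantine set, that it be recursively enumerable and invariant under the automorphisms of $K$ fixing $t$, are satisfied by $\mathbf F_q[t]$. Section~\ref{sec:re} shows that, by Theorem~\ref{thm:main} and a theorem of Demeyer, there are no other constraints.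

The mechanism that excludes all poles at once is the regularity of differentials. In characteristic $p$ the derivative $x\mapsto dx/dt$ has a diophantine graph, so a formula can speak about differentials. Let $E$ be an elliptic curve over $\mathbf F_p$ and let $C$ be a double cover of the $t$-line. A $K$-point of the twist of $E$ by $C$ is a morphism $C\to E$. Its coordinates may have poles, but the pullback of the invariant differential of $E$ is regular on all of $C$, and for our curves $C$ this says that a certain expression $g$ in the coordinates and their derivatives is a polynomial. This half of the proof is elementary (Section~\ref{sec:sound}). The other half must produce enough polynomials $g$. One curve $C$ yields only polynomials of degree less than its genus, so we need an infinite family of curves whose parameter is itself diophantine (Section~\ref{sec:theta}) and whose Jacobians $J$ have many homomorphisms to $E$ (Section~\ref{sec:curve}). Tate's theorem describes $\operatorname{Hom}(J,E)\otimes\mathbf Z_p$ through Dieudonn\'e modules, and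 the automorphisms of $C$ make the Dieudonn\'e module of $J$ completely explicit (Section~\ref{sec:dieu}). Whether a monomial $t^i$ occurs as $g$ then becomes a question about a walk on the integers governed by the base-$p$ digits of $i$ (Section~\ref{sec:walk}).

\section{The defining formula}\label{sec:formula}

\subsection*{Poles, derivatives, Artin--Schreier relations}
Throughout, $\ell=p^2$ and $x'=dx/dt$. A \emph{finite place} of $K$ is a monic irreducible $P\in\mathbf F_q[t]$, with valuation $\operatorname{ord}_P$; the remaining place is $\infty$, with $\operatorname{ord}_\infty(a/b)=\deg b-\deg a$. An element $x\in K$ lies in $\mathbf F_q[t]$ if and only if $\operatorname{ord}_P(x)\ge0$ for all finite $P$. We use three facts.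
\begin{enumerate}
\item[(V1)] For finite $P$: if $\operatorname{ord}_P(x)\ge0$ then $\operatorname{ord}_P(x')\ge0$, and always $\operatorname{ord}_P(x')\ge\operatorname{ord}_P(x)-1$. Indeed $(a/b)'=(a'b-ab')/b^2$, and $(P^nu)'=nP^{n-1}P'u+P^nu'$ for a unit $u$ at $P$.
\item[(V2)] At any place, the pole order of $u^\ell-u$ is $\ell$ times the pole order of $u$.
\item[(V3)] For $a\in K$ and $k\ge0$ we have $\pm(a^{\ell^k}-a)=u^\ell-u$ with $u=\pm\sum_{i<k}a^{\ell^i}$.
\end{enumerate}
Since $K=\bigoplus_{i<p}t^iK^p$ and the derivative kills $K^p$, the relation $x_1=x'$ is diophantine: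
\begin{equation}\label{eq:derivative}
\exists u_0,\dots,u_{p-1}:\qquad x=\sum_{0\le i<p}t^iu_i^p,\qquad x_1=\sum_{1\le i<p}i\,t^{i-1}u_i^p .
\end{equation}

\subsection*{The elliptic curve}
Recall that the Frobenius endomorphism $\pi_E$ of an elliptic curve $E$ over $\mathbf F_p$ satisfies $\pi_E^2-a\pi_E+p=0$ with $a=p+1-\#E(\mathbf F_p)$ and $|a|\le2\sqrt p$, and that an isogeny is separable exactly when it does not kill the invariant differential.

\begin{lemma}\label{lem:E}
There is an elliptic curve $E$ over $\mathbf F_p$ with $\#E(\mathbf F_p)=p+1$, so that $\pi_E^2=-p$.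
\end{lemma}

\begin{proof}
For $p=2$ take $Y^2+Y=X^3$, whose points are $(0,0)$, $(0,1)$ and $O$. For $p=3$ take $Y^2=X^3-X$, whose points are $(0,0)$, $(1,0)$, $(2,0)$ and $O$.

Let $p\ge5$. The curve $\mathbf C/\mathbf Z[\sqrt{-p}]$ has complex multiplication, so it has a model over a number field over which the endomorphism $\sqrt{-p}$ is defined and which has good reduction at a place above $p$. The reduction $\tilde E$ over $\overline{\mathbf F}_p$ has an endomorphism $\varphi$ of degree $p$ with $\varphi^2=-p$. It acts on the tangent space by a scalar whose square is $-p=0$, so $\varphi$ is inseparable, and being of degree $p$ it is the Frobenius $\tilde E\to\tilde E^{(p)}$ followed by an isomorphism. Thus $\tilde E^{(p)}\cong\tilde E$, which gives $j(\tilde E)\in\mathbf F_p$, and $[p]=-\varphi^2$ is purely inseparable. Let $E$ over $\mathbf F_p$ have this $j$-invariant, with Frobenius trace $a$. The isogeny $a-\pi_E$ has degree $p$ and multiplies the invariant differential by $a$. If $p\nmid a$ it is separable, and then $[p]=(a-\pi_E)\pi_E$ is not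 purely inseparable, a contradiction. So $p\mid a$, and $|a|\le2\sqrt p<p$ gives $a=0$.
\end{proof}

Fix such an $E$. For $p=2$ it is $Y^2+Y=X^3$, with invariant differential $\omega_E=dX$ and negation $(X,Y)\mapsto(X,Y+1)$. For $p$ odd write it as $Y^2=h(X)$ with $h\in\mathbf F_p[X]$ a monic separable cubic, and put $h_X=dh/dX$ and $\omega_E=dX/Y$.

\subsection*{The sets $\Theta$ and $B$}
Let $\Theta=\{t^{\ell^k}:k\ge0\}$. Let $B\subseteq K$ consist of $0$ and of all $f\in K$ for which there are $w,\tau\in\Theta$ and $g,u,v,x,y\in K$ with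
\begin{equation}\label{eq:AS}
f-g=u^\ell-u,\qquad tf-\tau g=v^\ell-v,
\end{equation}
\begin{equation}\label{eq:twist}
\begin{cases}
(w-t)\,y^2=h(x),\quad w\ne t,\quad y\ne0,\quad gy=x' & (p\text{ odd}),\\
y^2+y=x^3+tw^2,\quad g=x' & (p=2).
\end{cases}
\end{equation}

\begin{theorem}\label{thm:B}
The sets $\Theta$ and $B$ are diophantine, and $\mathbf F_p[t]\subseteq B\subseteq\mathbf F_q[t]$. Consequently
\[
\mathbf F_q[t]=\Big\{\sum_{i=1}^d b_if_i\;:\;b_i^q=b_i,\ f_i\in B\Big\}
\]
is diophantine in $(\mathbf F_q(t),L_t)$.
\end{theorem}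

The last sentence, which is Theorem~\ref{thm:main}, follows from the first. The right-hand side is contained in $\mathbf F_q[t]$ because $b_i\in\mathbf F_q$ and $f_i\in\mathbf F_q[t]$, and it contains $\mathbf F_q[t]$ because one may take for the $b_i$ a basis of $\mathbf F_q$ over $\mathbf F_p$ and $f_i\in\mathbf F_p[t]$.

\begin{example}\label{ex:char2}
Let $p=2$, so $\ell=4$. For $w=t$ the equation in \eqref{eq:twist} is $y^2+y=x^3+t^3$. Besides $(x,y)=(t,0)$ it has the solution
\[
x=t+\frac{t^2}{(t+1)^2},\qquad y=\frac{t^4}{(t+1)^3},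
\]
both sides being $(t^8+t^7+t^6+t^5+t^4)/(t+1)^6$. Here $x$ has a pole at $t=1$, but $g=x'=1$ has none. To see why, adjoin $z$ with $z^2+z=tw^2$. Then $(x,y+z)$ satisfies $Y^2+Y=X^3$, so it defines a morphism to $E$ from the smooth projective curve $C$ with coordinates $(t,z)$. The pullback $x'\,dt$ of $\omega_E$ is regular on $C$, and $dt$ has no zero on the affine part of $C$, so $x'$ has no finite pole.

For $w=t^4$ the equation is $y^2+y=x^3+t^9$. It has the solution $(t^3,0)$, with $g=t^2$, and the solution
\[
x=t^4+t^2+t,\qquad y=t^6+t^5+t^4+t^3,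
\]
with $g=1$; both sides equal $t^{12}+t^{10}+t^8+t^5+t^4+t^3$. Taking $f=g$, $\tau=t$ and $u=v=0$ in \eqref{eq:AS} gives $1,t^2\in B$.

No choice of $w$ gives $g=t$: by \eqref{eq:derivative}, $g=x'=u_1^2$ is always a square. This is the reason for \eqref{eq:AS}. If $g=t^4$ occurs, then $f=t$ satisfies \eqref{eq:AS} with $\tau=t^4$, $u=t$, $v=t^2$. We shall see in Example~\ref{ex:s5} that $g=t^4$ does occur, for $w=t^{16}$. In general the power $f^{p^r}$ that occurs has an exponent depending on $f$, so $g=f^{p^r}$ cannot be written as one polynomial equation; the relations \eqref{eq:AS} are a consequence of it that is uniform in $r$ and still strong enough to exclude poles.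
\end{example}

\section{The powers $t^{\ell^k}$}\label{sec:theta}

By (V3), every $w\in\Theta$ differs from $t$ by an element $u^\ell-u$. By (V2) such a relation controls the poles of $w$; the same relation for $1/w$ controls the zeros.

\begin{lemma}\label{lem:theta}
Let $w\in K^*$. Then $w\in\Theta$ if and only if there are $u,v\in K$ with
\[
w-t=u^\ell-u,\qquad w^{-1}-t^{-1}=v^\ell-v .
\]
\end{lemma}

\begin{proof}
If $w\in\Theta$, apply (V3) to $a=t$ and to $a=1/t$. For the converse we use induction on the degree of $w$, the maximum of the degrees of numerator and denominator in lowest terms.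

Let $P\neq t$ be a finite place. If $\operatorname{ord}_P(w)<0$ then $\operatorname{ord}_P(w-t)=\operatorname{ord}_P(w)$, and if $\operatorname{ord}_P(w)>0$ then $\operatorname{ord}_P(w^{-1}-t^{-1})=-\operatorname{ord}_P(w)$. By (V2), $\ell\mid\operatorname{ord}_P(w)$. Let $n=\operatorname{ord}_t(w)$. If $n<0$ then $\operatorname{ord}_t(w-t)=n$, and if $n\ge2$ then $\operatorname{ord}_t(w^{-1}-t^{-1})=-n$. So $\ell\mid n$ or $n=1$. Factoring $w$ into irreducibles and using that every constant is an $\ell$-th power, we find that either $w=a^\ell$ with $a\in K^*$, or $w=ta^\ell$ with $\operatorname{ord}_t(a)=0$.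

\emph{Case $w=a^\ell$.} The element $w$ is not constant, for otherwise $w-t$ would have a simple pole at $\infty$, against (V2). So $a$ has smaller degree than $w$. Subtracting $a^\ell-a$ and $a^{-\ell}-a^{-1}$ from the two relations gives
\[
a-t=(u-a)^\ell-(u-a),\qquad a^{-1}-t^{-1}=(v-a^{-1})^\ell-(v-a^{-1}).
\]
By induction $a\in\Theta$, hence $w\in\Theta$.

\emph{Case $w=ta^\ell$.} Differentiating the two relations gives $a^\ell-1=-u'$ and $t^{-2}(a^{-\ell}-1)=v'$. Let $P\ne t$ be finite. If $\operatorname{ord}_P(a)=-m<0$, then $\operatorname{ord}_P(w-t)=-\ell m$, so $\operatorname{ord}_P(u)=-m$ by (V2), and $-\ell m=\operatorname{ord}_P(u')\ge-m-1$ by (V1). This says $(\ell-1)m\le1$, which is false since $\ell\ge4$. If $\operatorname{ord}_P(a)=m>0$, then $\operatorname{ord}_P(w^{-1}-t^{-1})=-\ell m$, so $\operatorname{ord}_P(v)=-m$ and $-\ell m=\operatorname{ord}_P(v')\ge-m-1$, which is false for the same reason. Thus $a$ is a unit at every finite place, that is, a constant. Now $(a^\ell-1)t=u^\ell-u$ cannot have a simple pole at $\infty$, so $a^\ell=1$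 and $w=t$.
\end{proof}

Lemma~\ref{lem:theta} shows that $\Theta$ is diophantine: introduce $w_1,t_1$ with $ww_1=1$, $tt_1=1$. Then $B$ is diophantine as well, since \eqref{eq:AS} and \eqref{eq:twist} have coefficients in $\mathbf F_p[t]$, the derivative is given by \eqref{eq:derivative}, and an inequality $a\neq0$ is $\exists a_1\ aa_1=1$.

\section{Elements of $B$ are polynomials}\label{sec:sound}

The first lemma is the regularity of the pulled-back differential, verified place by place.

\begin{lemma}\label{lem:g}
If \eqref{eq:twist} holds with $w\in\Theta$, then $g\in\mathbf F_q[t]$.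
\end{lemma}

\begin{proof}
Let $P$ be a finite place and write $\operatorname{ord}$ for $\operatorname{ord}_P$. We show $\operatorname{ord}(g)\ge0$.

\emph{Let $p$ be odd} and put $\Delta=w-t\in\mathbf F_q[t]$. As $w\in\Theta$ and $w\ne t$, we have $w\in K^p$, so $\Delta'=-1$. Hence $\Delta$ is squarefree and $\epsilon=\operatorname{ord}(\Delta)$ is $0$ or $1$.

Suppose $\operatorname{ord}(x)=-n<0$. Then $\epsilon+2\operatorname{ord}(y)=\operatorname{ord}(h(x))=-3n$, and by (V1)
\[
\operatorname{ord}(g)=\operatorname{ord}(x')-\operatorname{ord}(y)\ge-n-1+\frac{3n+\epsilon}{2}=\frac{n-2+\epsilon}{2}.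
\]
If $\epsilon=0$ then $n$ is even, so $n\ge2$; if $\epsilon=1$ then $n\ge1$ suffices. In both cases $\operatorname{ord}(g)\ge0$.

Suppose $\operatorname{ord}(x)\ge0$. Then $\epsilon+2\operatorname{ord}(y)\ge0$, so $\operatorname{ord}(y)\ge0$. If $\operatorname{ord}(y)=0$, then $g=x'/y$ is integral at $P$ by (V1). If $\operatorname{ord}(y)>0$, then $h(x)\equiv0\pmod P$, so $h_X(x)$ is a unit at $P$ because $h$ is separable. Differentiating $\Delta y^2=h(x)$ and dividing by $y$ gives $h_X(x)\,g=\Delta'y+2\Delta y'$, which is integral at $P$; hence so is $g$.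

\emph{Let $p=2$.} If $\operatorname{ord}(x)\ge0$ then $g=x'$ is integral at $P$. If $\operatorname{ord}(x)=-n<0$, then $\operatorname{ord}(x^3+tw^2)=-3n$, so $2\operatorname{ord}(y)=-3n$; write $n=2m$ with $m\ge1$, so that $\operatorname{ord}(y)=-3m$. Differentiating the equation gives $y'=x^2x'+w^2$. Hence $\operatorname{ord}(x^2x')\ge-3m-1$ and $\operatorname{ord}(x')\ge-3m-1+4m=m-1\ge0$.
\end{proof}

The proof uses nothing about the number of points of $E$. It does need control of $w$: for $p$ odd, replacing $(w-t,\,y)$ by $((w-t)/P^2,\,Py)$ preserves the equation of the twist and divides $g$ by $P$.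

The first relation in \eqref{eq:AS} alone allows $f$ to have poles, for example with $u=1/t$. The second relation removes them: after eliminating $f$, differentiation isolates $u^\ell$, whose pole is too large to be matched by derivatives.

\begin{lemma}\label{lem:f}
If \eqref{eq:AS} holds with $\tau,g\in\mathbf F_q[t]$, then $f\in\mathbf F_q[t]$.
\end{lemma}

\begin{proof}
Substituting $f=g+u^\ell-u$ in the second relation gives
\begin{equation}\label{eq:elim}
v^\ell-tu^\ell=v-tu+(t-\tau)g .
\end{equation}
Suppose $u$ has a pole of order $m_u>0$ at a finite place $P$, and let $m_v\ge0$ be the pole order of $v$ at $P$. If $m_v>m_u$, solving \eqref{eq:elim} for $v^\ell$ gives $\ell m_v\le\max(\ell m_u,m_v)<\ell m_v$, which is absurd. So $m_v\le m_u$. Differentiating \eqref{eq:elim},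
\[
-u^\ell=v'-u-tu'+\big((t-\tau)g\big)',
\]
and (V1) gives $\ell m_u\le m_u+1$, impossible since $\ell\ge4$. So $u\in\mathbf F_q[t]$ and $f=g+u^\ell-u\in\mathbf F_q[t]$.
\end{proof}

\begin{remark}
The choice $\ell=p^2$ instead of $p$ is forced by $p=2$. With exponent $2$ in place of $\ell$ the lemma fails: for $g=0$, $u=1/(t^2+t+1)$ and $v=(t+1)u$ one has $v^2+v+t(u^2+u)=(t^2+t+1)u^2+u=0$, while $f=u^2+u$ is not a polynomial.
\end{remark}

Lemmas~\ref{lem:g} and~\ref{lem:f} give $B\subseteq\mathbf F_q[t]$. The rest of the proof shows $\mathbf F_p[t]\subseteq B$; it takes place over $\mathbf F_p$ and does not involve $q$.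

\section{The curves $C$ and their Jacobians}\label{sec:curve}

Let $s\ge2$ be \emph{even if $p$ is odd} and \emph{odd if $p=2$}, and put $Q=p^s$. Let $C$ be the smooth projective curve over $\mathbf F_p$ with affine equation
\[
z^2=t^Q-t\quad(p\text{ odd}),\qquad z^2+z=t^{Q+1}\quad(p=2).
\]
The affine curve is smooth, since the partial derivative in $t$ (for $p$ odd) or in $z$ (for $p=2$) is a nonzero constant. The right-hand sides have odd degree, so $t=\infty$ is totally ramified: there is one point $\infty\in C(\mathbf F_p)$ above it, and the valuation $v_\infty$ of $C$ at this point has $v_\infty(t)=-2$ and $v_\infty(z)=-Q$, respectively $-(Q+1)$. Put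
\[
\omega_0=dt/z\quad(p\text{ odd}),\qquad\omega_0=dt\quad(p=2),\qquad \omega_i=t^i\omega_0 .
\]

\begin{lemma}\label{lem:genus}
The genus $g_C$ is $(Q-1)/2$ for $p$ odd and $Q/2$ for $p=2$, and $\omega_0,\dots,\omega_{g_C-1}$ is a basis of $H^0(C,\Omega^1)$.
\end{lemma}

\begin{proof}
On the affine curve the differentials are generated by $dt$ and $dz$. For $p$ odd the equation gives $dt=-2z\,dz$, so $dz$ alone generates and $\omega_0=-2\,dz$ is regular and nowhere zero there. Since $v_\infty(t)=-2$ is prime to $p$, we have $v_\infty(dt)=-3$ and $v_\infty(\omega_0)=Q-3$. For $p=2$ the equation gives $dz=t^Q\,dt$, so $\omega_0=dt$ generates on the affine curve. The function $\varpi=t^{Q/2}/z$ has $v_\infty(\varpi)=1$, and as $Q/2$ is even, $d\varpi=t^{Q/2}\,dz/z^2=t^{3Q/2}\,dt/z^2$. Thus $0=-3Q+v_\infty(dt)+2(Q+1)$ and $v_\infty(\omega_0)=Q-2$. In both cases the divisor of $\omega_0$ is supported at $\infty$, so $v_\infty(\omega_0)=2g_C-2$, which gives the genus. Finally $v_\infty(\omega_i)=2g_C-2-2i\ge0$ for $i<g_C$, and these $g_C$ differentials are linearly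 independent.
\end{proof}

Let $J$ be the Jacobian of $C$ and $\alpha\colon C\to J$, $\alpha(P)=[P-\infty]$. Recall that $\alpha^*\colon H^0(J,\Omega^1)\to H^0(C,\Omega^1)$ is an isomorphism, that $\alpha(C)$ generates $J$, and that an automorphism $\rho$ of $C$ fixing $\infty$ induces an automorphism $\rho_*$ of $J$ with $\rho_*\alpha=\alpha\rho$. A homomorphism $\varphi\colon J\to E$ over $\mathbf F_p$ satisfies $\varphi\pi_J=\pi_E\varphi$, so a good supply of them requires the Frobenius $\pi_J$ to resemble $\pi_E=\sqrt{-p}$. It does.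

\begin{lemma}\label{lem:frob}
$\pi_J^{2s}=(-p)^s$ in $\operatorname{End}(J)$.
\end{lemma}

\begin{proof}
By Weil, $\pi_J$ acts semisimply on the Tate module of $J$ at a prime different from $p$, the $2g_C$ eigenvalues of $\pi_J^{2s}$ have absolute value $Q$, and their sum is $Q^2+1-\#C(\mathbf F_{Q^2})$. It suffices to show that this sum is $2g_C(-p)^s$, for then every eigenvalue equals $(-p)^s$.

Let $p$ be odd; then $Q\equiv1\pmod4$ as $s$ is even. For $t_0\in\mathbf F_{Q^2}$ the element $c=t_0^Q-t_0$ satisfies $c^Q=-c$. If $c\ne0$ then $c^{Q-1}=-1$ and $c^{(Q^2-1)/2}=(-1)^{(Q+1)/2}=-1$, so $c$ is not a square in $\mathbf F_{Q^2}$. Only $t_0\in\mathbf F_Q$ and $\infty$ contribute, so $\#C(\mathbf F_{Q^2})=Q+1$ and the sum is $Q^2-Q=2g_CQ$.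

Let $p=2$. The norm $t_0^{Q+1}$ lies in $\mathbf F_Q$, so its trace from $\mathbf F_{Q^2}$ to $\mathbf F_2$ is $0$ and $z^2+z=t_0^{Q+1}$ has two roots in $\mathbf F_{Q^2}$. Thus $\#C(\mathbf F_{Q^2})=2Q^2+1$ and the sum is $-Q^2=-2g_CQ$, and $-Q=(-2)^s$ as $s$ is odd.
\end{proof}

\begin{remark}
The parity of $s$ matters. For $p=2$ and $s$ even, or $p\equiv1\pmod4$ and $s$ odd, the same counts give $\pi_J^{2s}=-(-p)^s$, whereas $\pi_E^{2s}=(-p)^s$; then $2p^s\varphi=0$, so $\varphi=0$, for every $\varphi\colon J\to E$ over $\mathbf F_p$.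
\end{remark}

Define
\[
\Gamma_s=\{g\in\mathbf F_p[t]\;:\;(\varphi\alpha)^*\omega_E=g\,\omega_0\text{ for some }\varphi\in\operatorname{Hom}_{\mathbf F_p}(J,E)\}.
\]
Since $\omega_E$ is invariant, $(\varphi+\psi)^*\omega_E=\varphi^*\omega_E+\psi^*\omega_E$. So $\Gamma_s$ is an additive group, hence an $\mathbf F_p$-vector space, and it can be filled one monomial at a time.

\begin{lemma}\label{lem:points}
Let $0\neq g\in\Gamma_s$. Then \eqref{eq:twist} holds for some $x,y\in\mathbf F_p(t)$ and $w\in\Theta$, namely $w=t^Q$ for $p$ odd and $w=t^{Q/2}$ for $p=2$.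
\end{lemma}

\begin{proof}
These $w$ lie in $\Theta$ by the parity of $s$, and $t^Q\neq t$. Let $R=\varphi\alpha\colon C\to E$ with $R^*\omega_E=g\,\omega_0\neq0$. Then $R$ is nonconstant, with coordinates $(X_R,Y_R)$ in the function field $\mathbf F_p(C)$. Let $\iota$ be the involution $z\mapsto-z$, respectively $z\mapsto z+1$, with fixed field $\mathbf F_p(t)$. The divisors $P+\iota P$ and $2\infty$ are fibers of $t\colon C\to\mathbf P^1$, hence linearly equivalent. So $\alpha\iota=-\alpha$ and $R\iota=-R$. In particular $x=X_R$ is fixed by $\iota$ and lies in $\mathbf F_p(t)$.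

For $p$ odd, $\iota^*Y_R=-Y_R$, so $y=Y_R/z\in\mathbf F_p(t)$ and $(t^Q-t)y^2=h(x)$. If $y=0$ then $x$ is a root of $h$ and $R$ is constant, so $y\ne0$. Moreover $R^*\omega_E=x'\,dt/(yz)$, so $g=x'/y$. For $p=2$, $\iota^*Y_R=Y_R+1$, so $y=Y_R+z\in\mathbf F_2(t)$, and $(y+z)^2+(y+z)=x^3$ reads $y^2+y=x^3+t^{Q+1}=x^3+tw^2$. Here $R^*\omega_E=x'\,dt$, so $g=x'$.
\end{proof}

\section{The Dieudonn\'e module of $J$}\label{sec:dieu}

We must decide which differentials are pullbacks $\varphi^*\omega_E$. The map $\varphi\mapsto\varphi^*\omega_E$ kills $p\operatorname{Hom}(J,E)$, so it suffices to know $\operatorname{Hom}(J,E)\otimes\mathbf Z_p$. Tate's theorem at the prime $p$ computes this group by linear algebra on Dieudonn\'e modules, and these modules also see differentials.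

\subsection*{Facts used}
For a perfect field $k$ of characteristic $p$ let $W(k)$ be the ring of Witt vectors and $\sigma$ its Frobenius automorphism. For finite $k$, $W(k)$ is the unramified extension of $\mathbf Z_p$ with residue field $k$; each $\lambda\in k^*$ has a Teichm\"uller lift $[\lambda]$, a root of unity, with $\sigma[\lambda]=[\lambda]^p$. For a $p$-divisible group $G$ over $k$ let $\mathbf D(G)$ be its classical contravariant Dieudonn\'e module, see \cite[Ch.~III]{Fon} and \cite[\S1.4.3]{CCO}. For an abelian variety $A$ we write $\mathbf D(A)=\mathbf D(A[p^\infty])$.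
\begin{enumerate}
\item[(D1)] $\mathbf D$ is an additive anti-equivalence from $p$-divisible groups over $k$ to finite free $W(k)$-modules with a $\sigma$-linear operator $F$ and a $\sigma^{-1}$-linear operator $V$ such that $FV=VF=p$. It is compatible with extension of perfect fields, and $\mathbf D(A)$ has rank $2\dim A$.
\item[(D2)] There is a $k$-linear isomorphism from $\mathbf D(G)/F\mathbf D(G)$ to the cotangent space of $G$, natural in $G$ and compatible with extension of $k$. For $G=A[p^\infty]$ the cotangent space is $H^0(A,\Omega^1)$.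
\item[(D3)] If $A$ is an abelian variety over $\mathbf F_p$, then $F=\mathbf D(\pi_A)$ on the $\mathbf Z_p$-module $\mathbf D(A)$.
\item[(T)] (Tate; see \cite[Thm.~6]{WM}, \cite[App.~A.1]{CCO}.) For abelian varieties $A,A'$ over a finite field, $\operatorname{Hom}(A,A')\otimes\mathbf Z_p\cong\operatorname{Hom}(A[p^\infty],A'[p^\infty])$.
\end{enumerate}
From $FV=p$ it follows that $F$ is injective and that $p\mathbf D(G)\subseteq F\mathbf D(G)$.

\begin{remark}\label{rem:normal}
Fact (D2) depends on the normalization of the $W(k)$-module structure. The twisted module $W(k)\otimes_{\sigma,W(k)}\mathbf D(G)$, with $F$ and $V$ transported, also satisfies (D1) and (D3), but its quotient by $F$ is the Frobenius twist of the cotangent space: an automorphism that multiplies a differential by $\lambda^a$ multiplies the corresponding class by $\lambda^{pa}$. Over $\mathbf F_p$ the two modules coincide. A reader who works with the twisted module should replace $[\lambda]^a$ by $[\lambda]^{pa}$ in the definition \eqref{eq:eigen} of $M_a$ below; the proof and the statement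 of Proposition~\ref{prop:basis} are then unchanged.
\end{remark}

Let $M_0=\mathbf D(J)$, free of rank $2g_C$ over $\mathbf Z_p$, with $\mathbf Z_p$-linear $F$ and $V$. Through (D2) and $\alpha^*$ we identify $M_0/FM_0$ with $H^0(C,\Omega^1)$.

\begin{proposition}\label{prop:Gamma}
A polynomial $g\in\mathbf F_p[t]$ lies in $\Gamma_s$ if and only if $g\,\omega_0$ is the class modulo $FM_0$ of some $\xi\in M_0$ with $F^2\xi=-p\,\xi$.
\end{proposition}

\begin{proof}
Let $N=\mathbf D(E)$, of rank $2$ over $\mathbf Z_p$. By (D3) and Lemma~\ref{lem:E}, $F^2=-p$ on $N$. So $N$ is a torsion-free module over the discrete valuation ring $\mathbf Z_p[F]/(F^2+p)$, hence free, and of rank one: $N=\mathbf Z_p\eta\oplus\mathbf Z_pF\eta$. The class of $\eta$ spans $N/FN=H^0(E,\Omega^1)$; multiplying $\eta$ by a unit we may assume that it is $\omega_E$. A $\mathbf Z_p$-linear map $\beta\colon N\to M_0$ commuting with $F$ commutes with $V$, since $F(\beta V-V\beta)=p\beta-p\beta=0$ and $F$ is injective. Hence $\beta\mapsto\beta(\eta)$ is a bijection from the homomorphisms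 of Dieudonn\'e modules $N\to M_0$ onto $\{\xi\in M_0:F^2\xi=-p\xi\}$. By (T) and (D1) this set is the image of the $\mathbf Z_p$-linear map $\varphi\mapsto\mathbf D(\varphi)\eta$ on $\operatorname{Hom}(J,E)\otimes\mathbf Z_p$. Every element of $\operatorname{Hom}(J,E)\otimes\mathbf Z_p$ is congruent modulo $p$ to an element of $\operatorname{Hom}(J,E)$, and $p$ kills $M_0/FM_0$, so the two groups have the same image in $M_0/FM_0$. For $\varphi\in\operatorname{Hom}(J,E)$, naturality in (D2) says that the class of $\mathbf D(\varphi)\eta$ is $(\varphi\alpha)^*\omega_E$.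
\end{proof}

\subsection*{Automorphisms and characters}
To solve $F^2\xi=-p\xi$ we need $F$ explicitly. The curve $C$ has a cyclic group of automorphisms of order prime to $p$ that is large enough to split $M_0$ into lines. Let
\[
n=2(Q-1)\quad(p\text{ odd}),\qquad n=Q+1\quad(p=2).
\]
Then $p\nmid n$ and $n\mid Q^2-1$, so $k=\mathbf F_{Q^2}$ contains the group $\mu_n$ of $n$-th roots of unity. For $\lambda\in\mu_n$ define the automorphism of $C_k$
\[
\rho_\lambda(t,z)=(\lambda^2t,\lambda z)\quad(p\text{ odd}),\qquad\rho_\lambda(t,z)=(\lambda t,z)\quad(p=2).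
\]
It preserves the equation because $\lambda^{2Q}=\lambda^2$, respectively $\lambda^{Q+1}=1$, and it fixes $\infty$. We have $\rho_\lambda^*\omega_i=\lambda^{b(i)}\omega_i$ with
\[
b(i)=2i+1\quad(p\text{ odd}),\qquad b(i)=i+1\quad(p=2).
\]
Let $\Lambda\subset\mathbf Z/n$ be the set of odd residues for $p$ odd and of nonzero residues for $p=2$; then $|\Lambda|=2g_C$ and multiplication by $p$ permutes $\Lambda$. Let $\Lambda^+=\{b(i):0\le i<g_C\}$, that is, $\{1,3,\dots,Q-2\}$ or $\{1,\dots,Q/2\}$, and $\Lambda^-=\Lambda\setminus\Lambda^+$. In both cases $\Lambda^+$ consists of the elements of $\Lambda$ whose representative in $(0,n)$ is less than $n/2$. For $a\in\Lambda$ we have $p^sa=a+(Q-1)a=a+n/2$ if $p$ is odd, and $p^sa=-a$ if $p=2$. Therefore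
\begin{equation}\label{eq:swap}
p^s\Lambda^+=\Lambda^-,\qquad p^s\Lambda^-=\Lambda^+,\qquad p^{2s}a=a\quad(a\in\Lambda).
\end{equation}

\begin{proposition}\label{prop:basis}
The $\mathbf Z_p$-module $M_0$ has a basis $(e_a)_{a\in\Lambda}$ such that:
\begin{enumerate}
\item[(a)] $Fe_a=\kappa_ae_{pa}$ with $\kappa_a\in\mathbf Z_p$ of $p$-adic valuation $1$ if $pa\in\Lambda^+$ and $0$ if $pa\in\Lambda^-$;
\item[(b)] the class of $e_a$ in $M_0/FM_0$ is $0$ if $a\in\Lambda^-$, and is a nonzero $\mathbf F_p$-multiple of $\omega_i$ if $a=b(i)\in\Lambda^+$.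
\end{enumerate}
Moreover $F^{2s}=(-p)^s$ on $M_0$.
\end{proposition}

\begin{proof}
The last claim is Lemma~\ref{lem:frob} and (D3). Let $W=W(k)$ and $M=\mathbf D(J_k)=W\otimes_{\mathbf Z_p}M_0$, on which $F$ acts as $\sigma\otimes F$. Put $U_\lambda=\mathbf D(\rho_{\lambda*})$. These $W$-linear operators commute with $F$ and $V$ and form an action of $\mu_n$.

\emph{Eigenspaces over $W$.} As $n$ is invertible in $W$ and $W$ contains the $[\lambda]$, we have $M=\bigoplus_{a\in\mathbf Z/n}M_a$ with
\begin{equation}\label{eq:eigen}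
M_a=\{x\in M: U_\lambda x=[\lambda]^ax\ \text{ for all }\lambda\in\mu_n\}.
\end{equation}
For $x\in M_a$ we have $U_\lambda Fx=F([\lambda]^ax)=[\lambda]^{pa}Fx$, so $FM_a\subseteq M_{pa}$ and $M/FM=\bigoplus_aM_{pa}/FM_a$. By (D2) and $\rho_{\lambda*}\alpha=\alpha\rho_\lambda$, the operator $U_\lambda$ acts on $M/FM=H^0(C_k,\Omega^1)$ as $\rho_\lambda^*$, whose characters are the elements of $\Lambda^+$, each once. Hence
\begin{equation}\label{eq:dim}
\dim_kM_{pa}/FM_a=1\ \text{ if }pa\in\Lambda^+,\qquad M_{pa}=FM_a\ \text{ otherwise.}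
\end{equation}
Since $F\colon M_a\to M_{pa}$ is injective with cokernel killed by $p$, the rank of $M_a$ is constant on orbits of multiplication by $p$. By \eqref{eq:dim}, $M_a\neq0$ for $a\in\Lambda^+$, and then for all $a\in\Lambda$ by \eqref{eq:swap}. As $M$ has rank $2g_C=|\Lambda|$, the rank of $M_a$ is $1$ for $a\in\Lambda$ and $0$ otherwise.

\emph{Descent to $\mathbf Z_p$.} We need homomorphisms over $\mathbf F_p$, because $k$ grows with $s$ and is not contained in $\mathbf F_q$. The $\rho_\lambda$ are not defined over $\mathbf F_p$, but the decomposition is. Let $\gamma=\sigma\otimes1$ on $M$; it has finite order, commutes with $F$, and $M^\gamma=M_0$. Let $\pi_C$ be the $k$-morphism $(t,z)\mapsto(t^p,z^p)$ of $C_k$, the base change of the Frobenius of $C$. Then $\pi_C\rho_\lambda=\rho_{\lambda^p}\pi_C$ and $\pi_J\alpha=\alpha\pi_C$. So $\pi_J\rho_{\lambda*}$ and $\rho_{\lambda^p*}\pi_J$ agree on $\alpha(C)$, hence on $J_k$. By (D3), $\mathbf D(\pi_J)=1\otimes F=F\gamma^{-1}$ on $M$, and applying the contravariant functor $\mathbf D$ gives $U_\lambda F\gamma^{-1}=F\gamma^{-1}U_{\lambda^p}$.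 Since $F$ commutes with $U_\lambda$ and is injective, $U_\lambda\gamma^{-1}=\gamma^{-1}U_{\lambda^p}$, that is, $U_{\lambda^p}\gamma=\gamma U_\lambda$. For $x\in M_a$ this gives
\[
U_{\lambda^p}\gamma x=\gamma([\lambda]^ax)=[\lambda^p]^a\gamma x ,
\]
and as $\lambda\mapsto\lambda^p$ permutes $\mu_n$, we get $\gamma M_a\subseteq M_a$. Therefore $M_0=M^\gamma=\bigoplus_{a\in\Lambda}M_a^\gamma$. Tensoring with $W$ gives $M=\bigoplus_aW\otimes M_a^\gamma$ with $W\otimes M_a^\gamma\subseteq M_a$, which forces equality for each $a$. So $M_a^\gamma=\mathbf Z_pe_a$ for some $e_a$, and $M_a=We_a$.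

\emph{Properties (a) and (b).} As $F$ commutes with $\gamma$, $Fe_a\in M_{pa}^\gamma$, so $Fe_a=\kappa_ae_{pa}$ with $\kappa_a\in\mathbf Z_p$. Then $M_{pa}/FM_a=W/\kappa_aW$, and \eqref{eq:dim} gives (a). By (a), $e_a\in FM_0$ if and only if $a\in\Lambda^-$. If $a=b(i)$, the class of $e_a$ is nonzero, lies in the eigenspace $k\omega_i$, and is defined over $\mathbf F_p$; so it lies in $\mathbf F_p^*\,\omega_i$.
\end{proof}

\section{Walks and the monomials in $\Gamma_s$}\label{sec:walk}

Let $T=-F^2/p$, an operator on $M_0\otimes\mathbf Q_p$. The equation $F^2\xi=-p\xi$ says $T\xi=\xi$, and $F^{2s}=(-p)^s$ says $T^s=1$. So a fixed vector is obtained by summing an orbit,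
\[
\xi_b=e_b+Te_b+\dots+T^{s-1}e_b .
\]
The difficulty is the division by $p$: the terms $T^je_b$ need not lie in $M_0$, and if they do, they may disturb the class of $e_b$ modulo $FM_0$. Both issues are read off a walk. For $b\in\Lambda^+$ and $j,c\ge0$ let
\[
\varepsilon(j)=\pm1\ \text{ according as }p^jb\in\Lambda^\pm,\qquad H(c)=\sum_{j=1}^c\varepsilon(j).
\]
By \eqref{eq:swap}, $\varepsilon(j+s)=-\varepsilon(j)$; hence $\varepsilon(s)=-1$ and $H(s+c)=H(s)-H(c)$. Among the steps $1,\dots,c$ exactly $(c+H(c))/2$ have sign $+$, so Proposition~\ref{prop:basis}(a) shows that $F^ce_b$ is a unit times $p^{(c+H(c))/2}e_{p^cb}$. Taking $c=2j$,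
\begin{equation}\label{eq:T}
T^je_b\in\mathbf Z_p^*\cdot p^{H(2j)/2}\,e_{p^{2j}b}.
\end{equation}

\begin{example}\label{ex:s3}
Let $p=2$ and $s=3$, so $n=9$, $\Lambda^+=\{1,2,3,4\}$, $\Lambda^-=\{5,6,7,8\}$, and $b(i)=i+1$.

For $b=1$ doubling gives $2,4,8,7,5,1$, with signs $++---+$, so $H(2)=2$ and $H(4)=0$. Up to units $Te_1=2e_4$ and $T^2e_1=e_7$. Both lie in $FM_0$, so $\xi_1\equiv e_1$ and $1\in\Gamma_3$.

For $b=2$ doubling gives $4,8,7,5,1,2$, with $H(4)=-2$. Now $T^2e_2$ is a unit times $\frac12e_5$, and $\xi_2\notin M_0$.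

For $b=3$ doubling gives $6,3$, so $Te_3=\kappa e_3$ with $\kappa^3=1$ in $\mathbf Q_2$. Thus $\kappa=1$, the vector $e_3$ is fixed, and $t^2\in\Gamma_3$.

Elements of $\Gamma_3$ have degree less than $g_C=4$ and are squares by Lemma~\ref{lem:points} and Example~\ref{ex:char2}. So $\Gamma_3=\mathbf F_2+\mathbf F_2t^2$, in agreement with the two solutions for $w=t^4$ found by hand.
\end{example}

The case $b=1$ of the example is the general pattern.

\begin{lemma}\label{lem:crit}
Let $0\le i<g_C$ and $b=b(i)$. Suppose that for every even $c$ with $0<c<2s$ we have $H(c)\ge0$, and $H(c)\ge2$ if $\varepsilon(c)=+1$. Then $t^i\in\Gamma_s$.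
\end{lemma}

\begin{proof}
Let $0<j<s$. If $\varepsilon(2j)=-1$, then $e_{p^{2j}b}\in FM_0$ by Proposition~\ref{prop:basis}(b) and $H(2j)\ge0$, so $T^je_b\in FM_0$ by \eqref{eq:T}. If $\varepsilon(2j)=+1$, then $H(2j)\ge2$ and $T^je_b\in pM_0\subseteq FM_0$. Hence $\xi_b\in M_0$ and $\xi_b\equiv e_b\pmod{FM_0}$, a nonzero multiple of $\omega_i=t^i\omega_0$. Since $T\xi_b=\xi_b$, Proposition~\ref{prop:Gamma} applies.
\end{proof}

\begin{example}\label{ex:s5}
Let $p=2$, $s=5$, $i=4$, so $n=33$, $\Lambda^+=\{1,\dots,16\}$, $b=5$. Doubling gives $10,20,7,14,28,23,13,26,19,5$, with signs $+-++--+--+$. Thus $H(2)=H(6)=H(8)=0$ with $\varepsilon=-1$ at these steps, and $H(4)=2$. So $t^4\in\Gamma_5$, and $t\in B$ by Lemma~\ref{lem:points} and Example~\ref{ex:char2}.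
\end{example}

The signs $\varepsilon(j)$ are governed by the $s$ base-$p$ digits of $i$, and a zero digit forces an upward step. Given the monomials of $f$, we pad their exponents with $r$ zeros on the right, which replaces $f$ by $f^{p^r}$, and with $m$ zeros on the left, which enlarges $s$. The left zeros keep the first half of the walk high; the right zeros do the same for the reflected second half. See Figure~\ref{fig:walk}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.52]
\draw[->] (0,0) -- (19,0) node[right] {$c$};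
\draw[->] (0,-1.4) -- (0,6.8) node[above] {$H(c)$};
\draw[dashed] (0,2) node[left] {$2$} -- (18,2);
\draw[dotted] (9,0) node[below] {$s$} -- (9,5);
\draw (18,0) node[above] {$2s$};
\draw[thick] (0,0) -- (3,3) -- (4,2) -- (8,6) -- (12,2) -- (13,3) -- (17,-1) -- (18,0);
\fill (2,2) circle (0.14) (4,2) circle (0.14) (6,4) circle (0.14) (8,6) circle (0.14)
 (10,4) circle (0.14) (12,2) circle (0.14) (14,2) circle (0.14) (16,0) circle (0.14);
\end{tikzpicture}
\caption{The walk $H$ for $p=2$, $s=9$ and the monomial $t^{16}$ (binary digits $000010000$): step $j$ goes up if $17\cdot2^j \bmod 513\le256$ and down otherwise. The second half reverses the signs of the first. At the even times (dots) the height is at least $2$, except at $c=16$, where it is $0$ and is reached by a downward step.}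
\label{fig:walk}
\end{figure}

\begin{lemma}\label{lem:digits}
Let $L\ge1$, $r\ge L+3$, $m\ge L+3$, and let $s=m+L+r$ be even if $p$ is odd and odd if $p=2$. Then $t^{p^r\nu}\in\Gamma_s$ for all $0\le\nu<p^L$.
\end{lemma}

\begin{proof}
Let $i=p^r\nu$. Then $i<p^{s-m}\le p^{s-1}\le g_C$, since $(p^s-1)/2\ge p^{s-1}$ for $p$ odd and $g_C=2^{s-1}$ for $p=2$. Let $b=b(i)$, an integer in $(0,n/2)$, and $\theta=b/n\in(0,\frac12)$. Then $\varepsilon(j)=+1$ if and only if the fractional part $\{p^j\theta\}$ is less than $\frac12$.

If $p$ is odd, $(Q-1)\theta=i+\frac12$, so $Q\theta=i+\frac12+\theta$. If $p=2$, $(Q+1)\theta=i+1$, so $Q\theta=i+1-\theta$. In both cases $Q\theta=i+\delta$ with $0<\delta<1$. For $1\le j\le s-1$ let $i_j\in[0,p^{s-j})$ be the residue of $i$ modulo $p^{s-j}$. Then $p^j\theta=(i+\delta)/p^{s-j}$ has fractional part $(i_j+\delta)/p^{s-j}$. If $i_j<p^{s-j-1}$, which means that the $(j+1)$-st digit of $i$ from the left is $0$, then $i_j+\delta<p^{s-j-1}$ and $\{p^j\theta\}<1/p\le\frac12$, so $\varepsilon(j)=+1$. This applies for $1\le j\le m-1$,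 because $i<p^{s-m}\le p^{s-j-1}$, and for $m+L\le j\le s-1$, because then $s-j\le r$ and $i_j=0$. So the first half of the walk consists of $m-1$ steps up, $L$ unknown steps, $r$ steps up, and the step $\varepsilon(s)=-1$.

We check the hypothesis of Lemma~\ref{lem:crit} for even $c$ with $0<c<2s$.
\begin{itemize}
\item $c<s$. If $c\le m-1$ then $H(c)=c\ge2$; otherwise $H(c)\ge(m-1)-L\ge2$.
\item $c=s$. Here $\varepsilon(s)=-1$ and $H(s)\ge(m-1)-L+r-1\ge0$.
\item $c=s+c'$ with $0<c'<s$ and $c'\equiv s\pmod2$. Then $\varepsilon(c)=-\varepsilon(c')$ and $H(c)=H(s)-H(c')=\sum_{j=c'+1}^s\varepsilon(j)$. If $c'\ge m+L$, then $\varepsilon(c)=-1$ and $H(c)=(s-1-c')-1\ge0$, because $s-c'$ is positive and even. If $c'<m+L$, the sum contains all $r$ final upward steps, at most $L$ unknown steps and the step $\varepsilon(s)$, so $H(c)\ge r-L-1\ge2$. \qedhere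
\end{itemize}
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
It remains to show $\mathbf F_p[t]\subseteq B$. Let $0\ne f=\sum_{\nu<p^L}a_\nu t^\nu\in\mathbf F_p[t]$ with $L\ge1$. Choose $r=2\rho\ge L+3$ even, and $m\ge L+3$ such that $s=m+L+r$ has the required parity. As $a_\nu\in\mathbf F_p$, we have $g:=f^{p^r}=\sum a_\nu t^{p^r\nu}$, and $g\in\Gamma_s$ by Lemma~\ref{lem:digits}. By Lemma~\ref{lem:points}, $g$ satisfies \eqref{eq:twist} with some $w\in\Theta$. Put $\tau=t^{\ell^\rho}\in\Theta$. Then
\[
f-g=f-f^{\ell^\rho},\qquad tf-\tau g=tf-(tf)^{\ell^\rho},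
\]
and both have the form $u^\ell-u$ by (V3). So \eqref{eq:AS} holds and $f\in B$.
\end{proof}

\section{The diophantine subsets of $\mathbf F_q(t)^n$}\label{sec:re}

This section is not needed for Theorem~\ref{thm:main}. Encode rational functions by the coefficient lists of numerator and denominator, and call a set \emph{recursively enumerable} if some algorithm lists its elements. We use one further published result, due to Demeyer \cite{Dem}: every recursively enumerable subset of $\mathbf F_q[t]^N$ is diophantine over $\mathbf F_q[t]$, that is, of the form $\{\mathbf a:\exists\mathbf y\in\mathbf F_q[t]^m\ G(\mathbf a,\mathbf y)=0\}$ for a polynomial $G$ with coefficients in $\mathbf F_q[t]$.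

\begin{theorem}\label{thm:re}
A set $S\subseteq\mathbf F_q(t)^n$ is diophantine in $(\mathbf F_q(t),L_t)$ if and only if it is recursively enumerable and invariant under $\operatorname{Gal}(\mathbf F_q/\mathbf F_p)$ acting on coefficients.
\end{theorem}

\begin{proof}
A diophantine set is recursively enumerable: run through all pairs $(\mathbf x,\mathbf y)$ and list $\mathbf x$ when $\Psi(\mathbf x,\mathbf y)=0$. It is invariant because $\operatorname{Gal}(\mathbf F_q/\mathbf F_p)$ acts on $K$ by automorphisms of the $L_t$-structure.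

Conversely, let $S$ be recursively enumerable and invariant. The set of tuples $(f_1,h_1,\dots,f_n,h_n)\in\mathbf F_q[t]^{2n}$ with all $h_i\ne0$ and $(f_i/h_i)_i\in S$ is recursively enumerable, so by Demeyer's theorem it is defined by $\exists\mathbf y\in\mathbf F_q[t]^m\ G(\mathbf f,\mathbf h,\mathbf y)=0$. Thus $\mathbf x\in S$ if and only if there are $f_i,h_i,y_j\in\mathbf F_q[t]$ with $x_ih_i=f_i$ for all $i$ and $G(\mathbf f,\mathbf h,\mathbf y)=0$. By Theorem~\ref{thm:main} the quantifiers over $\mathbf F_q[t]$ can be expressed in $K$. The coefficients of $G$ are polynomials over $\mathbf F_p[t]$ in a generator $\beta$ of $\mathbf F_q$ over $\mathbf F_p$, so $S=\{\mathbf x:\Phi(\mathbf x,\beta)\}$ for a positive existential $L_t$-formula $\Phi$. To remove the parameter, let $\mu$ be the minimal polynomial of $\beta$ over $\mathbf F_p$. The roots of $\mu$ in $K$ are the conjugates $\sigma\beta$ with $\sigma\in\operatorname{Gal}(\mathbf F_q/\mathbf F_p)$, and by invariance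
\[
\Phi(\mathbf x,\sigma\beta)\iff\Phi(\sigma^{-1}\mathbf x,\beta)\iff\sigma^{-1}\mathbf x\in S\iff\mathbf x\in S .
\]
Hence $S=\{\mathbf x:\exists\beta'\,(\mu(\beta')=0\wedge\Phi(\mathbf x,\beta'))\}$ is diophantine.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CCO}
Chai, Conrad and Oort, \emph{Complex Multiplication and Lifting Problems}.

\bibitem{CZ}
Gunther Cornelissen and Karim Zahidi, \emph{Topology of Diophantine Sets: Remarks on Mazur's Conjectures}, arXiv:math/0006140 (2000).

\bibitem{Dem}
J.~Demeyer, \emph{Recursively enumerable sets of polynomials over a finite field are Diophantine}, Invent. Math. 170 (2007).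

\bibitem{Fon}
Fontaine, \emph{Groupes $p$-divisibles sur les corps locaux}.

\bibitem{WM}
Waterhouse and Milne, \emph{Abelian varieties over finite fields}, Proc. Symp. Pure Math. 20 (1971).

\end{thebibliography}
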